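# A bounded convex domain with a noncompact automorphism orbit and no circular model

## The guess "yes", and the disc, the ball, the eggs and the bidisc

The talk is about a question from the paper of Huda Alzaki and Jae-Cheon Joo, "Indicatrix of Invariant metrics, Maximal circularity and Scaling of domains", arXiv:2306.11480 (2023). It needs two definitions.

**Definition (minimal boundary point).** Let $\Omega\subset\mathbb C^n$ be a bounded convex domain. A point $q\in\partial\Omega$ is a *minimal boundary point* if $\partial\Omega$ contains no positive-dimensional complex analytic variety passing through $q$.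

A positive-dimensional variety through $q$ contains a one-dimensional irreducible germ at $q$, and such a germ is parametrized by a nonconstant holomorphic map $g$ from a disc with $g(0)=q$. So $q$ is minimal as soon as there is no nonconstant holomorphic disc in $\partial\Omega$ centered at $q$. In the bidisc $\{|z_1|<1,\ |z_2|<1\}$ the boundary point $(1,0)$ is not minimal, because $\{1\}\times\{|z_2|<1\}$ passes through it. The point $(1,1)$ is minimal: if $g=(g_1,g_2)$ is a disc in the boundary with $g(0)=(1,1)$, then $|g_1|,|g_2|\le 1$, and the maximum principle gives $g_1\equiv g_2\equiv 1$.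

**Definition (completely circular).** A domain $D\subset\mathbb C^n$ is *circular* if $e^{i\theta}D=D$ for all real $\theta$. It is *completely circular* if $\lambda z\in D$ whenever $z\in D$ and $\lambda\in\mathbb C$, $|\lambda|\le1$.

A completely circular domain contains $0$ (take $\lambda=0$) and is circular. The ball and the bidisc are completely circular. The shifted disc $\{|z-\frac12|<1\}$ is not, but it is biholomorphic to one that is.

**Question.** Let $\Omega\subset\mathbb C^n$ be a bounded convex domain. Suppose there are holomorphic automorphisms $\varphi_j$ of $\Omega$ and a point $p\in\Omega$ such that $\varphi_j(p)$ tends to a minimal boundary point. Is $\Omega$ biholomorphic to a completely circular domain?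

The natural first guess is yes. Let us test it.

*Dimension one.* A bounded convex domain in $\mathbb C$ is simply connected, hence biholomorphic to the disc by the Riemann mapping theorem. For $n=1$ the answer is yes.

*Balls and eggs.* Write points of $\mathbb C^n$, $n\ge2$, as $(\omega,\zeta)\in\mathbb C\times\mathbb C^{d}$ with $d=n-1$; this notation stays for the whole talk. For $m\ge\frac12$ let $E_m=\{|\omega|^2+|\zeta|^{2m}<1\}$, a bounded convex domain; $E_1$ is the ball. For $-1<t<1$ put
$$(\omega',\zeta')=\Big(\frac{\omega+t}{1+t\omega},\ \frac{(1-t^2)^{1/(2m)}\,\zeta}{(1+t\omega)^{1/m}}\Big),$$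
with the principal branch. Since $1-|\omega'|^2=\frac{(1-t^2)(1-|\omega|^2)}{|1+t\omega|^2}$ and $|\zeta'|^{2m}=\frac{(1-t^2)|\zeta|^{2m}}{|1+t\omega|^2}$, the map sends $E_m$ into itself. Its inverse is the same map with $-t$, because $1-t\omega'=\frac{1-t^2}{1+t\omega}$. The orbit of $0$ contains $(t,0)\to(1,0)$. This point is minimal: a disc $g=(g_1,g_2)$ in the boundary through it has $g_1\equiv1$ by the maximum principle, and then $g_2\equiv0$. So $E_m$ satisfies the hypotheses, and it is completely circular.

*The bidisc.* The maps $(z_1,z_2)\mapsto\big(\frac{z_1+t}{1+tz_1},\frac{z_2+t}{1+tz_2}\big)$ send $0$ to $(t,t)\to(1,1)$, a minimal point. The bidisc is completely circular.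

Every test says yes. Nevertheless, the answer is **no for every $n\ge2$**, and these notes prove it with an explicit domain.

## Dilations at the limit point, and the profile they leave free

Let us try to prove "yes" and watch where the attempt stops. The idea is to move the limit point so that the automorphisms become dilations, and to read off the shape of the domain from its dilation invariance. For $|\omega|<1$ put
$$w=\frac{1+\omega}{1-\omega},\qquad z=\frac{\zeta}{1-\omega}.$$
Since $\mathrm{Re}\,w=\frac{1-|\omega|^2}{|1-\omega|^2}$, the ball becomes $\{|z|^2<\mathrm{Re}\,w\}$. For $m=1$ the automorphisms above satisfy $\frac{1+\omega'}{1-\omega'}=\frac{1+t}{1-t}\,w$ and $1-\omega'=\frac{(1-t)(1-\omega)}{1+t\omega}$, so they become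
$$(w,z)\mapsto(\lambda w,\sqrt\lambda\,z),\qquad \lambda=\tfrac{1+t}{1-t}.$$

Now consider any domain $\{|z|^2<\rho(w)\}$ with these dilations as automorphisms. Rescaling at the boundary point corresponding to $\omega=-1$ or $\omega=1$ returns the domain itself, so all that rescaling can tell us is $\rho(\lambda w)=\lambda\rho(w)$ for $\lambda>0$. If $\rho$ is real-linear, $\rho(w)=\mathrm{Re}(\gamma w)$, then replacing $w$ by $\gamma w$ shows that the domain is the ball. But $w$ ranges over a real two-dimensional set, so a positively homogeneous function of degree $1$ is $|w|\,r(\arg w)$ with $r$ an arbitrary function. Here the attempt stops: the orbit hands us a noncompact one-parameter group, and nothing in it produces a circle or forces $\rho$ to be linear.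

So we try a nonlinear profile. We need convexity, which suggests concave $\rho$, and the simplest choice is
$$\rho(w)=\mathrm{Re}\,w-\delta|w|,\qquad 0<\delta<1.$$
Since $|1-\omega|^2\,|w|=|1-\omega^2|$, the condition $|\zeta|^2<|1-\omega|^2\rho(w)$ reads $|\omega|^2+|\zeta|^2+\delta|1-\omega^2|<1$. This is our candidate.

It has corners at $(\pm1,0)$. Corners alone prove nothing, as the following example shows. Take $r(\eta)=\cos2\eta$ on $|\eta|<\frac\pi4$, that is, $\rho(w)=\mathrm{Re}(w^2)/|w|$ on $|\arg w|<\frac\pi4$. The Hessian of $|w|\,r(\arg w)$ has the eigenvalue $0$ in the radial direction and $(r''+r)/|w|$ in the angular direction. Here $r''+r=-3\cos2\eta<0$, so $\rho$ is concave. The slice $\{z=0\}$ is the sector $|\arg w|<\frac\pi4$, which has a corner at $w=0$. But with $s=\log w$ and $y=z/\sqrt w$ the domain is $\{|\mathrm{Im}\,s|<\frac\pi4,\ |y|^2<\cos(2\,\mathrm{Im}\,s)\}$. Replacing $s$ by $2s$ gives $\{|\mathrm{Im}\,s|<\frac\pi2,\ |y|^2<\cos\mathrm{Im}\,s\}$, which is the ball in the same coordinates. So a cornered domain of this type may be the ball in disguise,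 and we need an obstruction that any biholomorphism respects.

The obstruction is this. If $D\ni0$ is circular, the circle $z\mapsto e^{i\theta}z$ acts on $D$ with exactly one common fixed point, $0$. So it is enough to show that no circle in $\mathrm{Aut}(\Omega)$ has a single fixed point. The visible automorphisms of the candidate are the dilations and $\zeta\mapsto V\zeta$, $V\in U(d)$. Circles among the latter fix the whole slice $\{\zeta=0\}$. The work is to show that, near the identity, there are no other automorphisms.

## The domains $\Omega_\delta$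

Fix $0<\delta<1$ and $n\ge2$, and put
$$f(\omega,\zeta)=|\omega|^2+|\zeta|^2+\delta\,|1-\omega^2|,\qquad \Omega_\delta=\{(\omega,\zeta)\in\mathbb C^n:\ f(\omega,\zeta)<1\}.$$

**Theorem A.**
1. $\Omega_\delta$ is a bounded convex domain. Every boundary point is minimal. Away from the two points $(\pm1,0)$ the boundary is real-analytic and strongly convex.
2. There are $\varphi_t\in\mathrm{Aut}(\Omega_\delta)$, $-1<t<1$, with $\varphi_t(0)=(t,0)\to(1,0)\in\partial\Omega_\delta$ as $t\to1$.
3. The identity component of $\mathrm{Aut}(\Omega_\delta)$ is isomorphic to $\mathbb R\times U(n-1)$, and every connected compact subgroup of $\mathrm{Aut}(\Omega_\delta)$ fixes all points of $\Omega_\delta\cap\{\zeta=0\}$.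
4. $\Omega_\delta$ is not biholomorphic to any circular domain containing the origin, bounded or not. In particular it is not biholomorphic to a completely circular domain.

By 1, 2 and 4, with $p=0$ and $\varphi_{t_j}$, $t_j\to1$, the answer to the Question is negative for every $n\ge2$. For $\delta=0$ the set is the unit ball, so the proof of 3 and 4 must use $\delta\ne0$. We shall point out where it does.

## Convexity, minimality and the maps $\varphi_t$

**Step 1: convexity.** We write $f$ as a maximum of convex functions, with some strict convexity to spare. Expanding,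
$$|1-\omega^2|^2=1-2\,\mathrm{Re}\,\omega^2+|\omega|^4=(1-|\omega|^2)^2+4(\mathrm{Im}\,\omega)^2,$$
since $-2\,\mathrm{Re}\,\omega^2=-2|\omega|^2+4(\mathrm{Im}\,\omega)^2$. As $\sqrt{a^2+b^2}=\max_\phi(a\cos\phi+b\sin\phi)$,
$$f-1=|\zeta|^2+\max_\phi\big[(1+\delta\cos\phi)(|\omega|^2-1)+2\delta\sin\phi\,\mathrm{Im}\,\omega\big].\tag{1}$$
Since $1+\delta\cos\phi\ge1-\delta$, subtracting $(1-\delta)(|\omega|^2+|\zeta|^2)$ leaves a maximum of convex functions. So
$$f-(1-\delta)(|\omega|^2+|\zeta|^2)\quad\text{is convex.}\tag{2}$$
Hence $f$ is convex and $\Omega_\delta$ is open and convex. It lies in the unit ball, and it contains $0$ because $f(0)=\delta<1$.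

**Step 2: regularity.** We check the boundary away from the corners. On $\partial\Omega_\delta\subset\{f=1\}$ we have $|\omega|\le1$. If $\omega=\pm1$, then $f=1+|\zeta|^2=1$ forces $\zeta=0$. At every other boundary point $\omega^2\ne1$, so $f$ is real-analytic nearby, and by (2) its real Hessian is positive definite. Its gradient is nonzero there, because a critical point of a convex function is a global minimum, while $f(0)<1$.

**Step 3: minimality.** We exclude all nonconstant holomorphic discs in the boundary. Suppose $g$ is one; then $f\circ g\equiv1$. The function in (2) is convex, hence plurisubharmonic, so its composition with $g$, namely $1-(1-\delta)|g|^2$, is subharmonic. But $\Delta|g|^2=4|g'|^2>0$ wherever $g'\ne0$, a contradiction. So every boundary point is minimal, and item 1 is proved.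

**Step 4: the automorphisms.** We check that the maps found for the ball preserve $f<1$. For $-1<t<1$ let
$$\varphi_t(\omega,\zeta)=(\omega',\zeta')=\Big(\frac{\omega+t}{1+t\omega},\ \frac{\sqrt{1-t^2}\,\zeta}{1+t\omega}\Big).$$
From $|1+t\omega|^2-|\omega+t|^2=(1-t^2)(1-|\omega|^2)$ and $(1+t\omega)^2-(\omega+t)^2=(1-t^2)(1-\omega^2)$ we get
$$1-|\omega'|^2=\frac{(1-t^2)(1-|\omega|^2)}{|1+t\omega|^2},\qquad 1-\omega'^2=\frac{(1-t^2)(1-\omega^2)}{(1+t\omega)^2},$$
and $|\zeta'|^2=\frac{(1-t^2)|\zeta|^2}{|1+t\omega|^2}$. Hence, for $|\omega|<1$,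
$$1-f\circ\varphi_t=\frac{1-t^2}{|1+t\omega|^2}\,(1-f).$$
On $\Omega_\delta$ we have $|\omega|<1$, so $\varphi_t$ maps $\Omega_\delta$ into itself. As $1-t\omega'=\frac{1-t^2}{1+t\omega}$, one checks that $\varphi_{-t}\circ\varphi_t=\mathrm{id}$. Finally $\varphi_t(0)=(t,0)\to(1,0)$, and $f(1,0)=1$. This proves item 2.

## Complete holomorphic vector fields

A holomorphic vector field $X=\sum_j c_j(x)\,\partial_{x_j}$ on a domain generates the flow $\dot x=c(x)$; as a real vector field it is $X+\bar X$. It is *complete* if every solution stays in the domain for all real times. On the unit disc, $i\omega\,\partial_\omega$ is complete (rotations). So is $(1-\omega^2)\partial_\omega$, whose flow is $\omega\mapsto\frac{\omega+t}{1+t\omega}$ with time parameter $\operatorname{artanh}t$. The field $i(1-\omega^2)\partial_\omega$ is not: at $\omega=i$ the derivative of $|\omega|^2$ along the flow is $2\,\mathrm{Re}\big(i(1-\omega^2)\bar\omega\big)=2\,\mathrm{Re}(2i\cdot(-i))=4>0$, so points near $i$ leave the disc.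

We use the following facts (H. Cartan; see Narasimhan, *Several Complex Variables*, Ch. 9, or Kobayashi, *Transformation Groups in Differential Geometry*). For a bounded domain, $\mathrm{Aut}$ with the compact-open topology is a Lie group, and its Lie algebra $\mathfrak g$ is the finite-dimensional real Lie algebra of complete holomorphic vector fields. Moreover
$$\mathfrak g\cap i\mathfrak g=0.\tag{3}$$
To see (3), suppose $X$ and $iX$ are complete. Since $[X,iX]=0$, their flows commute, so $F(a+ib)=\exp(aX)\exp(b\,iX)(p)$ satisfies $F_a=X(F)$ and $F_b=iX(F)$. These are the Cauchy–Riemann equations, so $F:\mathbb C\to\Omega$ is holomorphic, hence constant by Liouville, and $X(p)=0$ for every $p$. All of this transfers to any domain biholomorphic to a bounded one.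

## A strip model in which the dilations are translations

In logarithmic coordinates the dilations become translations and the defining inequality depends on one real variable only. For $|\omega|<1$ put
$$w=\frac{1+\omega}{1-\omega},\qquad s=\log w=\xi+i\eta,\qquad y=\zeta\,(1-\omega^2)^{-1/2},$$
with principal branches; note that $\mathrm{Re}\,w>0$ and $\mathrm{Re}(1-\omega^2)>0$. Since $\mathrm{Re}\,w=\frac{1-|\omega|^2}{|1-\omega|^2}$ and $|w|=\frac{|1-\omega^2|}{|1-\omega|^2}$,
$$\frac{1-|\omega|^2}{|1-\omega^2|}=\frac{\mathrm{Re}\,w}{|w|}=\cos\eta.\tag{4}$$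
Dividing $|\zeta|^2<1-|\omega|^2-\delta|1-\omega^2|$ by $|1-\omega^2|$, we see that $\Omega_\delta$ is mapped biholomorphically onto
$$U=\{(s,y):\ s\in\Sigma,\ |y|^2<r(\eta)\},\qquad r(\eta)=\cos\eta-\delta,$$
$$\Sigma=\{|\mathrm{Im}\,s|<\theta_0\},\qquad \theta_0=\arccos\delta\in(0,\tfrac\pi2).$$
The inverse is $\omega=\frac{e^s-1}{e^s+1}$, $\zeta=(1-\omega^2)^{1/2}y$. The slice $\{\zeta=0\}$ corresponds to $\Sigma\times\{0\}$. Put $\psi=|y|^2-r(\eta)$, a smooth function on $\Sigma\times\mathbb C^d$, and let $\mathfrak g$ be the Lie algebra of complete holomorphic vector fields on $U$. The fields $\partial_s$ and $(By)\cdot\partial_y$ with $B\in\mathfrak u(d)$ lie in $\mathfrak g$; their flows are $(s+t,y)$ and $(s,e^{tB}y)$.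

**Proposition B.** $\mathfrak g=\{t\,\partial_s+(By)\cdot\partial_y:\ t\in\mathbb R,\ B\in\mathfrak u(d)\}$.

## Proof of Proposition B

**Step 1: the rotations in $y$ make every field polynomial in $y$.** The purpose is to reduce $\mathfrak g$ to three explicit types of fields. Let $R_\theta(s,y)=(s,e^{i\theta}y)$. This circle acts on $\mathfrak g$ by push-forward. By (3), $\mathfrak g^{\mathbb C}\cong\mathfrak g\oplus i\mathfrak g$ is a space of holomorphic vector fields on $U$; it is finite-dimensional, and the circle acts on it complex-linearly and continuously. So $\mathfrak g^{\mathbb C}=\bigoplus_{k\in\mathbb Z}V_k$ with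
$$V_k=\{X:\ (R_\theta)_*X=e^{-ik\theta}X\ \text{for all }\theta\}.$$
The conjugation $\sigma(A+iB)=A-iB$ ($A,B\in\mathfrak g$) commutes with $(R_\theta)_*$ and is antilinear, so it exchanges $V_k$ and $V_{-k}$.

For $X=a\,\partial_s+b\cdot\partial_y$ we have
$$(R_\theta)_*X=a(s,e^{-i\theta}y)\,\partial_s+e^{i\theta}\,b(s,e^{-i\theta}y)\cdot\partial_y .$$
The fibers of $U$ over $\Sigma$ are balls centered at $0$, so $a$ and $b$ expand in homogeneous polynomials in $y$ with coefficients holomorphic in $s\in\Sigma$. If $X\in V_k$, then $a(s,e^{-i\theta}y)=e^{-ik\theta}a(s,y)$ and $b(s,e^{-i\theta}y)=e^{-i(k+1)\theta}b(s,y)$. So $a$ is homogeneous of degree $k$ in $y$, and $b$ of degree $k+1$. Hence $V_k=0$ for $k\le-2$, and by $\sigma$ also for $k\ge2$.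

Each $X\in\mathfrak g$ is therefore $X_{-1}+X_0+X_1$ with $X_k\in V_k$. Since $\sigma X=X$, we have $\sigma X_0=X_0$ and $\sigma X_{-1}=X_1$. So $X_0\in\mathfrak g$ and $X_{-1}+X_1\in\mathfrak g$, and the two can be treated separately. Being polynomial in $y$, every $X\in\mathfrak g$ extends holomorphically to $\Sigma\times\mathbb C^d$.

**Step 2: complete fields are tangent to the boundary.** The purpose is to turn completeness into an equation. Claim: if $X\in\mathfrak g$, then
$$\mathrm{Re}(X\psi)=0\quad\text{on }M=\{s\in\Sigma,\ |y|^2=r(\eta)\}.\tag{5}$$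
Let $p\in M$, and let $\Phi_t$, $|t|<\varepsilon$, be the local flow near $p$ of $X+\bar X$, with $X$ extended as in Step 1. Choose $p_j\in U$ with $p_j\to p$, for instance by shrinking $y$ slightly. By completeness on $U$, $\Phi_t(p_j)\in U$, so $\psi(\Phi_t(p_j))<0$. In the limit $\psi(\Phi_t(p))\le0$ for $|t|<\varepsilon$, with equality at $t=0$. So $t=0$ is an interior maximum and the derivative there, $(X\psi+\overline{X\psi})(p)=2\,\mathrm{Re}(X\psi)(p)$, vanishes.

**Step 3: the weight-zero fields.** The purpose is to show that $X_0$ is one of the known fields. Write $X_0=a(s)\,\partial_s+(B(s)y)\cdot\partial_y\in\mathfrak g$, $v=\mathrm{Im}\,a$ and $L=\log r$. Since $\partial\eta/\partial s=\frac1{2i}$, we have $r_s=r'(\eta)/(2i)$ and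
$$X_0\psi=y^*By-\frac{a\,r'}{2i},\qquad \mathrm{Re}(X_0\psi)=\tfrac12\,y^*(B+B^*)y-\tfrac12\,r'v .$$
By (5), $y^*(B+B^*)y=r'v$ when $|y|^2=r$. Scaling in $y$ gives $y^*(B+B^*)y=\frac{r'}{r}v\,|y|^2$ for all $y$, that is,
$$B+B^*=L'(\eta)\,v\,I.\tag{6}$$

As a check, take $\delta=0$ (the ball) and the rotation field $i\omega\,\partial_\omega$. In the coordinates $(s,y)$ it is $i\sinh s\,\partial_s+i\sinh^2\!\tfrac s2\,(y\cdot\partial_y)$, since $\frac{ds}{d\omega}=\frac2{1-\omega^2}$ and $\omega=\tanh\frac s2$. Here $v=\sinh\xi\cos\eta$ and $L'=-\tan\eta$, so $L'v=-\sinh\xi\sin\eta$. On the other side, $B+B^*=-2\,\mathrm{Im}(\sinh^2\frac s2)\,I=-\mathrm{Im}(\cosh s)\,I=-\sinh\xi\sin\eta\,I$. Such a field is what we must exclude for $\delta>0$.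

Taking traces in (6), $vL'=\frac2d\,\mathrm{Re}\,\mathrm{tr}\,B$ is harmonic on $\Sigma$. Since $v$ is harmonic as well,
$$0=\Delta(vL')=2v_\eta L''+vL'''.\tag{7}$$
From $L'=-\frac{\sin\eta}{\cos\eta-\delta}$ we compute
$$L''=-\frac{\cos\eta(\cos\eta-\delta)+\sin^2\eta}{(\cos\eta-\delta)^2}=-\frac{1-\delta\cos\eta}{(\cos\eta-\delta)^2}<0 .$$
Since $|L''|=-L''$,
$$\partial_\eta\big(v|L''|^{1/2}\big)=-\tfrac12|L''|^{-1/2}\,(2v_\eta L''+vL''')=0$$
by (7). So $v=C(\xi)E(\eta)$ with
$$E(\eta)=|L''|^{-1/2}=\frac{\cos\eta-\delta}{\sqrt{1-\delta\cos\eta}},\qquad C(\xi)=\frac{v(\xi,0)}{E(0)} .$$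

Suppose $v\not\equiv0$ and choose $\xi_0$ with $C(\xi_0)\ne0$. Harmonicity of $v$ is $C''E+CE''=0$, and at $\xi_0$ it gives $E''=-\nu E$ on $(-\theta_0,\theta_0)$ with the constant $\nu=C''(\xi_0)/C(\xi_0)$. The formula for $E$ makes sense for all real $\eta$, because $1-\delta\cos\eta\ge1-\delta>0$. It defines a real-analytic, even, $2\pi$-periodic function with $E(0)>0$ and $E(\theta_0)=0$. By analyticity $E''=-\nu E$ on all of $\mathbb R$. If $\nu=0$, the even solutions are constant; if $\nu<0$, they are multiples of $\cosh$, not periodic unless zero. So $\nu>0$ and $E=E(0)\cos k\eta$ with $k=\sqrt\nu$, and periodicity makes $k$ a positive integer. On $(-\pi,\pi]$ the function $E$ has exactly the two zeros $\pm\theta_0$, while $\cos k\eta$ has $2k$ zeros. So $k=1$ and $\theta_0=\frac\pi2$. This contradicts $\cos\theta_0=\delta>0$. (For $\delta=0$ there is no contradiction: $E=\cos\eta$.)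

Hence $v\equiv0$, and the holomorphic function $a$ is a real constant. By (6), $B=-B^*$, so the entries of $B$ are both holomorphic and antiholomorphic, hence constant. So $B\in\mathfrak u(d)$.

**Step 4: the weights $\pm1$.** The purpose is to show that $X_{-1}+X_1=0$. By Step 1 we may write
$$X=b(s)\cdot\partial_y+\Big(\sum_j\alpha_j(s)y_j\Big)\partial_s+Q(s;y)\cdot\partial_y\in\mathfrak g$$
with $Q$ quadratic in $y$. Then $X\psi=\sum b_j\bar y_j+\sum Q_j\bar y_j-r_s\sum\alpha_jy_j$. Using $\mathrm{Re}(b_j\bar y_j)=\mathrm{Re}(\bar b_jy_j)$, (5) becomes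
$$\mathrm{Re}\Big[\sum_j\bar b_jy_j+\sum_jQ_j(s;y)\bar y_j-r_s\sum_j\alpha_jy_j\Big]=0\quad\text{on }|y|^2=r .$$
Replacing $y$ by $e^{i\theta}y$ multiplies the bracket by $e^{i\theta}$, so the bracket itself vanishes on $|y|^2=r$. Applying this to $\sqrt r\,y/|y|$ and clearing powers gives, for all $y\in\mathbb C^d$,
$$r\sum_kQ_k(s;y)\,\bar y_k=|y|^2\sum_j(r_s\alpha_j-\bar b_j)\,y_j .$$
This is a polynomial identity in $y$ and $\bar y$ for each $s$. Comparing coefficients of $\bar y_k$,
$$r\,Q_k(s;y)=y_k\sum_j(r_s\alpha_j-\bar b_j)\,y_j .\tag{8}$$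
Let $q_j(s)$, a holomorphic function, be the coefficient of $y_j^2$ in $Q_j$. Then (8) gives $\bar b_j=r_s\alpha_j-rq_j$.

Fix $j$ and drop it from the notation. The left side of $\bar b=r_s\alpha-rq$ is antiholomorphic, and we now exploit this by separating $s$ from $\bar s$. Since $i\eta=(s-\bar s)/2$,
$$r=\tfrac12\big(e^{(s-\bar s)/2}+e^{-(s-\bar s)/2}\big)-\delta,\qquad r_s=\tfrac14\big(e^{(s-\bar s)/2}-e^{-(s-\bar s)/2}\big).$$
Substituting and collecting powers of $e^{\bar s/2}$,
$$\overline{b(s)}=e^{-\bar s/2}A(s)+e^{\bar s/2}D(s)+\delta\,q(s),\qquad A=e^{s/2}\Big(\frac\alpha4-\frac q2\Big),\quad D=-e^{-s/2}\Big(\frac\alpha4+\frac q2\Big).\tag{9}$$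
Apply $\partial_s$, which kills the left side:
$$e^{-\bar s/2}A'+e^{\bar s/2}D'+\delta q'=0 .$$
Applying $\partial_{\bar s}$ once and twice to this gives $-e^{-\bar s/2}A'+e^{\bar s/2}D'=0$ and $e^{-\bar s/2}A'+e^{\bar s/2}D'=0$. So $A'=D'=0$, and then $\delta q'=0$. Because $\delta\ne0$, also $q'=0$. So $A,D,q$ are constants. But (9) shows
$$q=-e^{s/2}D-e^{-s/2}A ,$$
and $1,e^{s/2},e^{-s/2}$ are linearly independent functions. Hence $A=D=q=0$. Then $\alpha=0$ from $A=0$, and $b=0$ from (9). This holds for every $j$, and (8) then gives $Q=0$. So $X=0$, and Proposition B is proved. $\square$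

For $\delta=0$ the conclusion $q'=0$ is not available in Step 4. It cannot be, since the ball has automorphisms that move the origin in the $\zeta$ direction.

## Circles fix a whole slice

**Proof of Theorem A, item 3.** We integrate the Lie algebra. By Proposition B the exponentials of elements of $\mathfrak g$ are the maps $(s,y)\mapsto(s+t,Vy)$ with $t\in\mathbb R$ and $V\in U(d)$, since $\exp\mathfrak u(d)=U(d)$. These maps form a group isomorphic to $\mathbb R\times U(d)$. The identity component of $\mathrm{Aut}(U)$ is generated by the exponentials, so it is this group. A connected compact subgroup of $\mathrm{Aut}(U)$ lies in the identity component. Its projection to $\mathbb R$ is a compact subgroup of $\mathbb R$, hence trivial. So it lies in $U(d)$ and fixes $\Sigma\times\{0\}$ pointwise. $\square$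

**Proof of Theorem A, item 4.** We transport the obvious circle. Suppose $h:\Omega_\delta\to D$ is biholomorphic, with $0\in D$ and $e^{i\theta}D=D$ for all $\theta$. Then $\{h^{-1}\circ e^{i\theta}\circ h\}$ is a continuous image of the circle in $\mathrm{Aut}(\Omega_\delta)$, hence a connected compact subgroup. Its common fixed point set is the single point $h^{-1}(0)$. By item 3 this set contains the infinite set $\Omega_\delta\cap\{\zeta=0\}$, a contradiction. A completely circular domain contains $0$ and is circular, so the last sentence of item 4 follows. The answer to the Question is negative for every $n\ge2$. $\blacksquare$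

The same argument gives slightly more.

**Corollary 1.** No connected compact group acting on $\Omega_\delta$ by automorphisms has an isolated fixed point. In particular, $\Omega_\delta$ is not biholomorphic to any domain containing $0$ that is invariant under the maps $(e^{im_1\theta}z_1,\dots,e^{im_n\theta}z_n)$, $\theta\in\mathbb R$, with all $m_j$ nonzero integers.

**Proof.** In the model such a group acts through a subgroup of $U(d)$, by the proof of item 3. Its fixed set is $\Sigma\times W$, where $W$ is the intersection of a linear subspace with the fibers of $U$; more precisely it is $\{(s,y)\in U:\ y\in W_0\}$ for a linear subspace $W_0\subset\mathbb C^d$. This set is open in $\Sigma\times W_0$, so it has no isolated points. On a domain of the second kind the indicated circle has $0$ as its only fixed point, because every $m_j\neq0$. $\square$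

So weakening "completely circular" to this quasi-circular condition does not rescue a positive answer.

## The full automorphism group of $\Omega_\delta$

**Proposition 2.** $\mathrm{Aut}(\Omega_\delta)\cong(\mathbb R\rtimes\mathbb Z_2)\times U(n-1)$, acting on $U$ by $(s,y)\mapsto(\pm s+t,Vy)$.

**Proof.** These maps preserve $U$ because $r$ is even. Conversely, let $F\in\mathrm{Aut}(U)$.

**Step 1: $F$ commutes with the rotations $R_\theta$.** This will make $F$ linear in $y$. Conjugation by $F$ preserves the identity component $\mathbb R\times U(d)$. It preserves the unique maximal compact subgroup $U(d)$ of that group (every compact subgroup projects trivially to $\mathbb R$), and hence the center $\{R_\theta\}$ of $U(d)$. So $FR_\theta F^{-1}=R_{\epsilon\theta}$ with $\epsilon=\pm1$. If $\epsilon=-1$, the $y$-component satisfies $F_y(s,e^{i\theta}y)=e^{-i\theta}F_y(s,y)$. Expanding in homogeneous polynomials in $y$, we see that $F_y\equiv0$, which is impossible for a bijection of $U$. So $\epsilon=1$, and the same expansion gives $F(s,y)=(a(s),H(s)y)$. The form holds for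 $F^{-1}$ too, so $a\in\mathrm{Aut}(\Sigma)$, and $H(s)$ maps the ball of radius $r(\mathrm{Im}\,s)^{1/2}$ onto the ball of radius $r(\mathrm{Im}\,a(s))^{1/2}$.

**Step 2: $a(s)=\pm s+t$.** We use the center once more. $F$ normalizes the center $\{(s+t,e^{i\theta}y)\}$ of the identity component. So the first component of $F\circ(s+t,y)\circ F^{-1}$ is $s+c(t)$, with $c:\mathbb R\to\mathbb R$ a continuous homomorphism, that is, $c(t)=ct$. Thus $a(s+t)=a(s)+ct$. Differentiating at $t=0$ gives $a'\equiv c$, so $a(s)=cs+e$ with $c$ real and nonzero. Such a map takes $\Sigma$ onto itself only if $|c|=1$ and $\mathrm{Im}\,e=0$.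

**Step 3: $H$ is a constant unitary matrix.** Since $r$ is even, $r(\mathrm{Im}\,a(s))=r(\mathrm{Im}\,s)$, so $H(s)$ maps a ball onto itself and is unitary for each $s$. Then $H^*=H^{-1}$ is both antiholomorphic and holomorphic, so $H$ is constant. $\square$

## Which homogeneous profiles give circular domains

We return to general profiles. Let $0<\theta\le\frac\pi2$, let $S_\theta=\{w\ne0:\ |\arg w|<\theta\}$, and let $\rho:S_\theta\to(0,\infty)$ be concave and positively homogeneous of degree $1$. Put $r(\eta)=\rho(e^{i\eta})$ and
$$\Omega^\rho=\Big\{(\omega,\zeta)\in\mathbb C\times\mathbb C^d:\ |\omega|<1,\ w=\tfrac{1+\omega}{1-\omega}\in S_\theta,\ |\zeta|^2<|1-\omega|^2\rho(w)\Big\}.$$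
For $\rho(w)=\mathrm{Re}\,w-\delta|w|$ and $\theta=\arccos\delta$ this is $\Omega_\delta$; for $\rho(w)=\mathrm{Re}\,w$ and $\theta=\frac\pi2$ it is the ball.

**Theorem C.** (a) Every $\Omega^\rho$ is a bounded convex domain satisfying the hypotheses of the Question. (b) The following are equivalent:

(i) $\Omega^\rho$ is biholomorphic to a completely circular domain;

(ii) $\mathrm{Aut}(\Omega^\rho)$ contains a circle group having an isolated fixed point;

(iii) $r(\eta)=e^{\alpha+\beta\eta}\cos^c\!\big(\frac{\pi\eta}{2\theta}\big)$ for some $\alpha,\beta\in\mathbb R$, $c>0$.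

In case (iii), $\Omega^\rho$ is biholomorphic to $\{|\tau|^2+|y|^{2/c}<1\}\subset\mathbb C\times\mathbb C^d$.

### Proof of (a): convexity and the orbit

**Step 1: $\rho$ is a minimum of linear functionals.** Let $w_0\in S_\theta$. A concave function on an open convex set has a supporting linear functional at each point: there is a real-linear $\ell$ with $\rho(w)\le\rho(w_0)+\ell(w-w_0)$ on $S_\theta$. Taking $w=tw_0$, $t>0$, gives $(t-1)(\rho(w_0)-\ell(w_0))\le0$ for all $t>0$, so $\ell(w_0)=\rho(w_0)$. Hence $\rho\le\ell$ on $S_\theta$, with equality at $w_0$. Write $\ell(w)=\mathrm{Re}(\gamma w)$; then $\mathrm{Re}\,\gamma=\ell(1)\ge\rho(1)>0$.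

**Step 2: convexity.** We rewrite the definition as a family of convex inequalities. Since $|1-\omega|^2w=(1+\omega)(1-\bar\omega)=1-|\omega|^2+2i\,\mathrm{Im}\,\omega$,
$$|1-\omega|^2\,\mathrm{Re}(\gamma w)=\mathrm{Re}\gamma\,(1-|\omega|^2)-2\,\mathrm{Im}\gamma\,\mathrm{Im}\,\omega .$$
So, for $w\in S_\theta$, the condition on $\zeta$ is equivalent to the conditions
$$|\zeta|^2+\mathrm{Re}\gamma\,|\omega|^2+2\,\mathrm{Im}\gamma\,\mathrm{Im}\,\omega<\mathrm{Re}\gamma\tag{10}$$
for all $\gamma$ from Step 1; the minimum is attained at each $w$, so strictness is preserved. Each is convex because $\mathrm{Re}\,\gamma>0$. When $|\arg w|<\frac\pi2$, the condition $w\in S_\theta$ means $\mathrm{Re}(\gamma_\pm w)>0$ with $\gamma_\pm=e^{\pm i(\pi/2-\theta)}$, $\mathrm{Re}\,\gamma_\pm=\sin\theta>0$. These are the convex conditions $\mathrm{Re}\gamma_\pm|\omega|^2+2\,\mathrm{Im}\gamma_\pm\,\mathrm{Im}\,\omega<\mathrm{Re}\gamma_\pm$. Together with $|\omega|<1$ they show that $\Omega^\rho$ is convex. It is bounded by $|\omega|<1$ and (10), open because the concave function $\rho$ is continuous,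 and it contains $0$ because $\rho(1)>0$.

**Step 3: the orbit.** The map $\varphi_t$ sends $w$ to $\frac{1+t}{1-t}w$, and $|1-\omega'|^2=\frac{(1-t)^2}{|1+t\omega|^2}|1-\omega|^2$. So
$$|1-\omega'|^2\rho(w')=\frac{1-t^2}{|1+t\omega|^2}\,|1-\omega|^2\rho(w),$$
and $|\zeta'|^2$ is $|\zeta|^2$ times the same factor. Hence $\varphi_t\in\mathrm{Aut}(\Omega^\rho)$, with inverse $\varphi_{-t}$, and $\varphi_t(0)=(t,0)\to(1,0)\in\partial\Omega^\rho$.

**Step 4: $(1,0)$ is minimal.** Suppose there is a nonconstant holomorphic disc $g=(g_1,g_2)$ in $\partial\Omega^\rho$ with $g(0)=(1,0)$. Since $|g_1|\le1$ and $g_1(0)=1$, we get $g_1\equiv1$. The closed version of (10), with one fixed $\gamma$, is $|\zeta|^2\le\mathrm{Re}\gamma(1-|\omega|^2)-2\,\mathrm{Im}\gamma\,\mathrm{Im}\,\omega$. At $\omega=1$ its right side is $0$, so $g_2\equiv0$, a contradiction. This proves (a).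

### Proof of (b): from a circle to an invariant measure

(i)$\Rightarrow$(ii) is the transport of the circle $z\mapsto e^{i\theta}z$, whose only fixed point is $0$. For the rest put $s=\log w=\xi+i\eta$, $y=\zeta(1-\omega^2)^{-1/2}$, $\kappa=\frac{\pi}{2\theta}$ and $\Sigma=\{|\mathrm{Im}\,s|<\theta\}$. Since $|1-\omega|^2\rho(w)/|1-\omega^2|=\rho(w)/|w|=r(\eta)$, the domain $\Omega^\rho$ is biholomorphic to
$$U=\{s\in\Sigma,\ |y|^2<r(\mathrm{Im}\,s)\}.$$

**Step 1: (iii)$\Rightarrow$(i), by explicit substitutions.** Since $|e^{-i\beta s}|=e^{\beta\eta}$, the substitution $y'=e^{-\alpha/2}e^{i\beta s/2}y$ turns the inequality into $|y'|^2<\cos^c(\kappa\eta)$. Let $\tau=\frac{e^{\kappa s}-1}{e^{\kappa s}+1}$, which maps $\Sigma$ onto the unit disc. As in (4), $\cos\kappa\eta=\frac{1-|\tau|^2}{|1-\tau^2|}$. With $y''=(1-\tau^2)^{c/2}y'$ (principal branch) the domain becomes $|y''|^2<(1-|\tau|^2)^c$, that is, $|\tau|^2+|y''|^{2/c}<1$. This is completely circular, and it is the domain named in the theorem.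

The remaining steps prove (ii)$\Rightarrow$(iii).

**Step 2: the given circle may be taken to commute with the rotations in $y$.** Let $C$ be a circle subgroup with isolated fixed point $p_0$, let $R=\{R_\theta\}$ be the rotations in $y$, and let $G$ be the identity component of $\mathrm{Aut}(U)$; it contains $C$ and $R$. By the Cartan–Iwasawa–Malcev theorem (Hochschild, *The Structure of Lie Groups*, Ch. XV, Thm. 3.1), every compact subgroup of $G$ is conjugate into a fixed maximal compact subgroup $K$, and $K$ is connected. Every torus of $K$ lies in a maximal torus of $K$, and maximal tori of $K$ are conjugate. So some conjugate of $C$ lies in a common torus with $R$. A conjugate of $C$ again has an isolated fixed point, so we may replace $C$ by it, and then $C$ and $R$ commute.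

**Step 3: the shape of the elements of $C$.** Since $R$ commutes with $C$, it preserves the fixed set of $C$. The orbit of $p_0$ under $R$ is a connected subset of that fixed set, and $p_0$ is isolated in it, so $R$ fixes $p_0$. Hence $p_0=(s_0,0)$. Each $g\in C$ commutes with $R$, so expansion in homogeneous polynomials in $y$ gives $g(s,y)=(a_g(s),H_g(s)y)$. The same form holds for $g^{-1}$, so $a_g\in\mathrm{Aut}(\Sigma)$, and $a_g(s_0)=s_0$. The linear map $H_g(s)$ takes the ball of radius $r(\mathrm{Im}\,s)^{1/2}$ onto the ball of radius $r(\mathrm{Im}\,a_g(s))^{1/2}$, so it is a scalar multiple of a unitary matrix. With $u(s)=\log r(\mathrm{Im}\,s)$ this says that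
$$u\circ a_g-u=\tfrac1d\log|\det H_g|^2\quad\text{is harmonic on }\Sigma.\tag{11}$$
The group $\{a_g\}$ is compact and connected, and it lies in the isotropy group of $s_0$ in $\mathrm{Aut}(\Sigma)$, which is a circle. It is not trivial, since otherwise $C$ would fix $\Sigma\times\{0\}\ni p_0$ pointwise. So it is the whole isotropy circle of $s_0$.

**Step 4: an invariant measure.** We turn (11) into the invariance of a measure. As $\rho$ is positive and concave, $\log\rho$ is concave, hence superharmonic. Since $\rho(e^s)=e^\xi r(\eta)$,
$$u(s)=\log\rho(e^s)-\mathrm{Re}\,s,$$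
and since $\exp$ is conformal, $u$ is superharmonic. So $\mu=-\Delta u$ (in the sense of distributions) is a positive Radon measure on $\Sigma$. For $a\in\mathrm{Aut}(\Sigma)$ and a test function $\chi$, the change of variables $s\mapsto a(s)$ gives
$$-\int(u\circ a)\,\Delta\chi=-\int u\,\Delta(\chi\circ a^{-1})=\int\chi\circ a^{-1}\,d\mu .$$
By (11), $\mu$ is therefore invariant under all $a_g$. It is invariant under real translations, because $u$ depends only on $\eta$.

**Step 5: $\mu$ is a multiple of hyperbolic area.** The elements of $\mathrm{Aut}(\Sigma)\cong PSL_2(\mathbb R)$ that preserve $\mu$ form a closed subgroup, hence a Lie subgroup. Its Lie algebra contains a conjugate of $\mathfrak{so}(2)$ and also the generator of the translations, which is hyperbolic and so lies outside it. Now $\mathfrak{so}(2)$ is a maximal subalgebra of $\mathfrak{sl}_2(\mathbb R)$. Indeed, a subalgebra containing it is invariant under $\mathrm{Ad}\,SO(2)$, which acts on the two-dimensional complement of symmetric trace-free matrices by rotations, with no invariant line. So the Lie algebra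 is everything. As $PSL_2(\mathbb R)$ is connected, $\mu$ is invariant under all of $\mathrm{Aut}(\Sigma)$.

Pulling back the invariant metric $|dW|^2/(\mathrm{Re}\,W)^2$ of the right half-plane by $W=e^{\kappa s}$, we see that $\kappa^2\cos^{-2}(\kappa\eta)\,d\xi\,d\eta$ is an invariant measure as well. Invariant Radon measures on a homogeneous space are unique up to a factor, so
$$\mu=c\,\kappa^2\cos^{-2}(\kappa\eta)\,d\xi\,d\eta,\qquad c\ge0 .$$

**Step 6: solving for $r$.** Since $u$ depends only on $\eta$, testing against products $\chi(\xi)h(\eta)$ gives $(\log r)''=-c\,\kappa^2\cos^{-2}(\kappa\eta)$ on $(-\theta,\theta)$. As $(\log\cos\kappa\eta)''=-\kappa^2\cos^{-2}(\kappa\eta)$, we get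
$$\log r=c\log\cos\kappa\eta+\beta\eta+\alpha .$$
If $c=0$, then $r=e^{\alpha+\beta\eta}$, and in polar coordinates $\Delta\rho=(r''+r)/|w|=(\beta^2+1)\,r/|w|>0$, contradicting the concavity of $\rho$. So $c>0$, and this is (iii). $\blacksquare$

Within the family $\Omega^\rho$, the conclusion asked for thus holds exactly for the domains in (iii). The cornered example $r=\cos2\eta$, $\theta=\frac\pi4$, is of this kind with $c=1$, in agreement with our finding that it is the ball. The domains $\Omega_\delta$, $0<\delta<1$, are not, and this can be checked directly. If $\cos\eta-\delta=e^{\alpha+\beta\eta}\cos^c(\kappa\eta)$ with $\kappa=\frac\pi{2\theta_0}$, evenness gives $\beta=0$, and the simple zero at $\theta_0$ gives $c=1$, so $\cos\eta-\delta=(1-\delta)\cos\kappa\eta$. Comparing second and fourth derivatives at $0$ gives $(1-\delta)\kappa^2=1=(1-\delta)\kappa^4$. Hence $\kappa=1$ and $\delta=0$, which is excluded.
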